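\title{A sparse sequence that averages every nilsequence but not triple correlations}

\begin{abstract}
For strictly increasing integer sequences $(r_n)$ with $r_n=O(n)$, the averages along $(r_n)$ of the correlation sequences of $\ell$ commuting measure preserving transformations converge exactly when the averages along $(r_n)$ of all $(\ell-1)$-step nilsequences converge. We show that the growth condition cannot be dropped, which disproves a conjecture from a paper of Frantzikinakis. There is one sequence, with $\log r_n\le n^{1/2+o(1)}$, along which the averages of every nilsequence converge, while for every $\ell\ge3$ and all distinct integers $\lambda_1,\dots,\lambda_\ell$ the averages of $\int T^{\lambda_1r_n}f_1\cdots T^{\lambda_\ell r_n}f_\ell\,d\mu$ diverge for some system and some bounded functions. For $\ell\le2$ the equivalence holds for every strictly increasing sequence. The divergent correlations come from quadratic forms in the digits of an integer; the convergence comes from a random construction and a limit theorem for polynomial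 maps in infinitely many variables into nilmanifolds.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Correlations and nilsequences}

A \emph{system} is a probability space $(X,\mathcal X,\mu)$ with commuting, invertible, measure preserving transformations $T_1,\dots,T_\ell\colon X\to X$; when there is one transformation we write $(X,\mathcal X,\mu,T)$. We write $Tf=f\circ T$. The \emph{correlation sequence} of $f_1,\dots,f_\ell\in L^\infty(\mu)$ is
\[
n\mapsto\int T_1^nf_1\cdots T_\ell^nf_\ell\,d\mu .
\]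
For indicator functions $f_i=1_{A_i}$ it is the measure of $T_1^{-n}A_1\cap\dots\cap T_\ell^{-n}A_\ell$.

A group $G$ is \emph{$k$-step nilpotent} if the term $G_{(k+1)}$ of its lower central series $G_{(1)}=G$, $G_{(i+1)}=[G,G_{(i)}]$ is trivial. A \emph{lattice} in a Lie group is a discrete cocompact subgroup. A \emph{$k$-step nilmanifold} is a quotient $Y=G/\Gamma$ of a $k$-step nilpotent Lie group (not necessarily connected) by a lattice. A \emph{basic $k$-step nilsequence} is a sequence $\psi(n)=F(g^nx)$ with $F\in C(Y)$, $g\in G$, $x\in Y$, and a \emph{$k$-step nilsequence} is a uniform limit of basic ones. By convention the $0$-step nilsequences are the constant sequences. A \emph{nilsequence} is a $k$-step nilsequence for some $k$. Throughout, $e(x)=e^{2\pi ix}$ and $\mathbb T=\mathbb R/\mathbb Z$.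

\begin{example}\label{ex:skew}
The rotation by $\alpha$ on $\mathbb T$ gives the $1$-step nilsequence $e(\alpha n)$. It is also a correlation of two functions: $\int T^nf_1\cdot f_2\,dx=e(\alpha n)$ for $f_1=e(x)$, $f_2=e(-x)$.

The maps $(x,y)\mapsto(x+a,\,y+kx+b)$ of $\mathbb T^2$, with $a,b\in\mathbb T$ and $k\in\mathbb Z$, form a Lie group $G$ in which commutators are translations $(x,y)\mapsto(x,y+c)$, which are central. So $G$ is $2$-step nilpotent, and $\mathbb T^2=G/\Gamma$ with $\Gamma$ the discrete stabilizer $\{a=b=0\}$ of the origin. The element $T(x,y)=(x+\alpha,\,y+2x+\alpha)$ has $T^n(x,y)=(x+n\alpha,\,y+2nx+n^2\alpha)$, so $e(\alpha n^2)$ is a $2$-step nilsequence. It is matched by a correlation of three functions: for $f_1=f_3=e(y)$ and $f_2=e(-2y)$ the terms in $x$ and $y$ cancel, and $\int f_1\cdot T^nf_2\cdot T^{2n}f_3\,dx\,dy=e(2\alpha n^2)$.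
\end{example}

The example suggests that correlations of $\ell$ functions and $(\ell-1)$-step nilsequences should behave alike under averaging. Say that a bounded sequence $\phi\colon\mathbb Z\to\mathbb C$ \emph{has a mean along $(r_n)$} if $\lim_{N\to\infty}\frac1N\sum_{n=1}^N\phi(r_n)$ exists. The following two theorems are known.

\medskip\noindent\textbf{Theorem A.} \emph{Let $\ell\in\mathbb N$ and let $(r_n)$ be a strictly increasing sequence of integers with $r_n=O(n)$. The following are equivalent.}
\begin{enumerate}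
\item[(i)] \emph{Every $(\ell-1)$-step nilsequence has a mean along $(r_n)$.}
\item[(ii)] \emph{For every system $(X,\mathcal X,\mu,T)$ and $f_1,\dots,f_\ell\in L^\infty(\mu)$, the sequence $n\mapsto\int T^{k_1n}f_1\cdots T^{k_\ell n}f_\ell\,d\mu$, where $k_i=\ell!/i$, has a mean along $(r_n)$.}
\item[(iii)] \emph{For every system $(X,\mathcal X,\mu,T_1,\dots,T_\ell)$ and $f_1,\dots,f_\ell\in L^\infty(\mu)$, the sequence $n\mapsto\int T_1^{n}f_1\cdots T_\ell^{n}f_\ell\,d\mu$ has a mean along $(r_n)$.}
\end{enumerate}

\medskip\noindent\textbf{Theorem B.} \emph{Let $(r_n)$ be a strictly increasing sequence of integers with $r_n=O(n)$. The following are equivalent.}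
\begin{enumerate}
\item[(i$'$)] \emph{For every $\ell\in\mathbb N$, every $\ell$-step nilsequence has a mean along $(r_n)$.}
\item[(ii$'$)] \emph{For every $\ell\in\mathbb N$, system $(X,\mathcal X,\mu,T)$ and $f_1,\dots,f_\ell\in L^\infty(\mu)$, the sequence $n\mapsto\int T^{n}f_1\cdot T^{2n}f_2\cdots T^{\ell n}f_\ell\,d\mu$ has a mean along $(r_n)$.}
\item[(iii$'$)] \emph{For every $\ell\in\mathbb N$, polynomials $p_1,\dots,p_\ell\in\mathbb Z[t]$, system $(X,\mathcal X,\mu,T_1,\dots,T_\ell)$ and $f_1,\dots,f_\ell\in L^\infty(\mu)$, the sequence $n\mapsto\int T_1^{p_1(n)}f_1\cdots T_\ell^{p_\ell(n)}f_\ell\,d\mu$ has a mean along $(r_n)$.}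
\end{enumerate}

The growth condition has one visible effect. If $0<r_n\le Cn$ with $C\in\mathbb N$, then $\frac1N\sum_{n\le N}|\epsilon(r_n)|\le C\cdot\frac1{CN}\sum_{m\le CN}|\epsilon(m)|$, so an error term that is small on average over the integers stays small on average along $(r_n)$. The statements themselves make sense for every sequence, and the problem we address, posed by Frantzikinakis \cite{Fra}, is whether the condition is needed.

\medskip\noindent\textbf{Conjecture.} \emph{The growth assumption is superfluous: for every $\ell\in\mathbb N$ and every strictly increasing sequence of integers $(r_n)$, statements} (i), (ii), (iii) \emph{are equivalent, and for every strictly increasing sequence of integers $(r_n)$, statements} (i$'$), (ii$'$), (iii$'$) \emph{are equivalent.}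

\subsection{One and two functions}

For $\ell\le2$ the conjecture is true, and the proof shows why one would expect it in general.

\begin{proposition}\label{prop:small}
For $\ell\in\{1,2\}$, statements \emph{(i), (ii), (iii)} are equivalent for every strictly increasing sequence of integers.
\end{proposition}

\begin{proof}
For $\ell=1$ all sequences in question are constant, since $\int T^nf\,d\mu=\int f\,d\mu$; so all three statements hold. Let $\ell=2$.

(i)$\Rightarrow$(iii). Put $S=T_1^{-1}T_2$. By invariance under $T_1$ and the spectral theorem for the unitary operator $f\mapsto Sf$ on $L^2(\mu)$, there is a complex Borel measure $\sigma$ on $\mathbb T$ with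
\[
\int T_1^nf_1\cdot T_2^nf_2\,d\mu=\int f_1\cdot S^nf_2\,d\mu=\int_{\mathbb T}e(n\alpha)\,d\sigma(\alpha).
\]
By (i), $\frac1N\sum_{n\le N}e(r_n\alpha)$ converges for every $\alpha$, and bounded convergence gives (iii).

(iii)$\Rightarrow$(ii). Take $T_i=T^{k_i}$.

(ii)$\Rightarrow$(i). Here $(k_1,k_2)=(2,1)$ and $\int T^{2n}f_1\cdot T^nf_2\,d\mu=\int T^nf_1\cdot f_2\,d\mu$. By Example~\ref{ex:skew}, every $e(\alpha n)$ has a mean along $(r_n)$. A $1$-step nilmanifold is a compact abelian Lie group; for a character $\chi$ of it, $\chi(g^nx)=\chi(x)e(\alpha n)$ for some $\alpha$, and finite combinations of characters are uniformly dense in the continuous functions. Having a mean is preserved by linear combinations and uniform limits, so (i) follows.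
\end{proof}

A correlation of two functions is thus an integral of $1$-step nilsequences against a finite measure, \emph{at every $n$}, with no error term, and the growth of $(r_n)$ plays no role. If correlations of three functions had the same kind of representation, the implication (i)$\Rightarrow$(iii) would follow in the same way.

\subsection{Results}

\begin{theorem}\label{thm:main}
There is a strictly increasing sequence of positive integers $(r_n)$, with $\log r_n\le n^{1/2+o(1)}$, such that:
\begin{enumerate}
\item[(a)] every nilsequence, of any step, has a mean along $(r_n)$;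
\item[(b)] for every $\ell\ge3$ and pairwise distinct integers $\lambda_1,\dots,\lambda_\ell$ there are a system $(X,\mathcal X,\mu,T)$ and $f_1,\dots,f_\ell\in L^\infty(\mu)$ such that
$\frac1N\sum_{n\le N}\int T^{\lambda_1r_n}f_1\cdots T^{\lambda_\ell r_n}f_\ell\,d\mu$ does not converge.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:conj}
Both parts of the conjecture are false. For the sequence of Theorem~\ref{thm:main}, \emph{(i)} holds for every $\ell$ and \emph{(i$'$)} holds, while \emph{(ii)} and \emph{(iii)} fail for every $\ell\ge3$ and \emph{(ii$'$)}, \emph{(iii$'$)} fail. Statements \emph{(i), (ii), (iii)} are equivalent for all strictly increasing integer sequences if and only if $\ell\le2$.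
\end{corollary}

\begin{proof}
Part (a) gives (i) and (i$'$). Part (b) with $\lambda_i=\ell!/i$ contradicts (ii), and also (iii) with $T_i=T^{\ell!/i}$. Part (b) with $\ell=3$, $\lambda_i=i$ contradicts (ii$'$), and also (iii$'$) with $p_i(t)=it$, $T_i=T$. The last sentence follows from this and Proposition~\ref{prop:small}.
\end{proof}

\subsection{The idea: quadratic forms in digits}\label{sub:idea}

Example~\ref{ex:skew} rests on the identity $Q(x)-2Q(x+n)+Q(x+2n)=2Q(n)$ for $Q(x)=\alpha x^2$. The identity holds for a quadratic form in any number of variables, and an integer has many variables: its digits.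

Let $X=\mathbb Z/V^d$ with the uniform measure and $Tx=x+1$. Write $x=\sum_{i=1}^dx_iV^{i-1}$ with $0\le x_i<V$, let $\theta_{ij}$ $(i<j)$ be arbitrary reals, and put $Q(x)=\sum_{i<j}\theta_{ij}x_ix_j$, $f_1=f_3=e(Q)$, $f_2=e(-2Q)$. Take $n=V^{i-1}+V^{j-1}$ with $i<j$. If $x_i,x_j\le V-3$, which fails with probability $\le4/V$, no carry occurs in $x+n$ and $x+2n$; the digit vectors add, and the identity gives $f_1(x)f_2(x+n)f_3(x+2n)=e(2Q(n))=e(2\theta_{ij})$. Hence
\[
\Big|\int f_1\cdot T^nf_2\cdot T^{2n}f_3\,d\mu-e(2\theta_{ij})\Big|\le\frac8V .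
\]
So on a set of $\binom d2$ integers in $[0,N)$, $N=V^d$, one triple correlation takes any prescribed unimodular values, up to a small error.

Nilsequences have far less freedom. Fix $G/\Gamma$ and $F$ and let the orbit vary. On $[0,N)$ all the resulting sequences are uniformly approximated by $N^{A}=\exp(Ad\log V)$ of them (Lemma~\ref{lem:net}). If $d$ is much larger than $\log V$, then $\binom d2$ is much larger than $Ad\log V$. Choose the $\binom d2$ integers independently at random, one for each pair $i<j$, with nonzero digits at $i$ and $j$. A union bound then shows that the nilsequences see only the \emph{law} of the random integers, while the correlation can still be prescribed on each of them. Linear forms in digits have only $d$ coefficients, which does not beat $d\log V$; this agrees with Proposition~\ref{prop:small}. The relation between $\binom d2$ terms and $\log N=d\log V$ is the origin of the exponent $\frac12$ in Theorem~\ref{thm:main}.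

An infinite sequence needs infinitely many such blocks of digits, and then the laws $\nu_k$ of the random integers must converge when tested against \emph{every} nilsequence. This is the main work. A test function chosen after the construction can be tuned to the ranges of the digits and produce a slowly rotating average (Example~\ref{ex:fixed}). We defeat this by choosing each digit from an arithmetic progression whose scale is itself random among many widely separated scales.

Section~\ref{sec:construction} gives the construction and Section~\ref{sec:divergence} proves (b). After the background in Section~\ref{sec:nil}, Section~\ref{sec:lln} reduces (a) to the convergence of the laws $\nu_k$, and Section~\ref{sec:boxes} reduces that to Theorem~\ref{thm:boxes} on polynomial maps, which is proved in Sections \ref{sec:GT}--\ref{sec:proofboxes}.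

\subsection{Notation}
$\|x\|$ is the distance from $x\in\mathbb R$ to $\mathbb Z$; we use constantly that $\|kx\|\le|k|\,\|x\|$ for integers $k$. $[N]=\{1,\dots,N\}$, $\mathbb E$ denotes an average or expectation, and $\mathbb E_{w\le N}$ is the average over $w\in[N]$. The \emph{total variation distance} of two laws $\mu,\nu$ on a countable set is $\sup_A|\mu(A)-\nu(A)|$. If it is at most $\kappa$, then $|\mu(\phi)-\nu(\phi)|\le2\kappa\sup|\phi|$, where $\mu(\phi)=\int\phi\,d\mu$. The distance of product laws is at most the sum of the distances of the factors, and the uniform law on $[b]$ is within $j/b$ of its translate by an integer $j\ge0$.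

\section{The construction}\label{sec:construction}

\subsection{Scales}
For $t\ge1$ let
\[
L_t=\lceil\exp(t^{1/5})\rceil,\qquad W_t=L_t!,\qquad R_t=\lceil\exp(t^{1/10})\rceil,
\]
and for each \emph{scale} $s\in[t^2]$ let
\[
a_{t,s}=W_t^{\,s},\qquad b_{t,s}=W_t^{\,2(t^2-s)+2},\qquad U_{t,s}=\{a_{t,s}w:1\le w\le b_{t,s}\},\qquad U^0_{t,s}=U_{t,s}\cup\{0\}.
\]
Thus $b_{t,s}\ge W_t^2$. As $s$ grows by one, the common difference of the progression is multiplied by $W_t$ and its largest element $a_{t,s}b_{t,s}=W_t^{2t^2-s+2}$ is divided by $W_t$. Seen from scale $s$, the elements of a later scale are therefore both highly divisible and very small. Precisely, let $s'>s$ and $v=W_t^{s'}w'\in U^0_{t,s'}$. Then $v=a_{t,s}w$ with $w=W_t^{s'-s}w'\le W_t^{2t^2-s-s'+2}\le W_t^{2t^2-2s+1}$, that is,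
\begin{equation}\label{eq:nested}
v=a_{t,s}w,\qquad W_t\mid w,\qquad 0\le w\le b_{t,s}/W_t .
\end{equation}
In particular $U^0_{t,s'}\subset U^0_{t,s}$. The number $R_t$ is a threshold used from Section~\ref{sec:boxes} on; it exceeds every power of $t$ for large $t$, and $R_t^2$ is negligible against $L_t$.

\subsection{Digits}
For $k\ge1$ let $d_k=2+\lfloor e^{\sqrt k}\rfloor$ and $V_k=2^kW_{2k}^{8k^2+1}$. Put
\[
N_1=1,\qquad \rho_{k,i}=N_kV_k^{\,i-1}\ \ (1\le i\le d_k),\qquad N_{k+1}=N_kV_k^{\,d_k}.
\]
This is a mixed radix system: every integer $x\in[0,N_{k+1})$ is uniquely $x=\sum_{l\le k}\sum_{i\le d_l}x_{l,i}\rho_{l,i}$ with digits $0\le x_{l,i}<V_l$, and for uniform $x$ the digits are independent and uniform. The digits $x_{l,1},\dots,x_{l,d_l}$ form \emph{level} $l$. Level $k$ is served by the two indices $t=2k-1$ and $t=2k$. For these $t$ and every $s\in[t^2]$,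
\begin{equation}\label{eq:smalldigit}
1\le v\le W_t^{2t^2-s+2}\le W_{2k}^{8k^2+1}=2^{-k}V_k\qquad(v\in U_{t,s}).
\end{equation}
The factor $2^{-k}$ makes the probabilities of carries summable over the levels.

\subsection{Samples}
For $k\ge1$ and $1\le i<j\le d_k$ define the random integer
\begin{equation}\label{eq:sample}
n_{k,ij}=\sum_{l<k}\big(\rho_{l,i_l}v_{2l-1}+\rho_{l,j_l}v_{2l}\big)+\rho_{k,i}v_{2k-1}+\rho_{k,j}v_{2k},
\end{equation}
where $(i_l,j_l)$ is uniform among the pairs $1\le i_l<j_l\le d_l$, and $v_t$ is chosen in two stages: first $s_t$ uniform in $[t^2]$, then $v_t$ uniform in $U_{t,s_t}$. All choices are independent, and each triple $(k,i,j)$ has its own independent copy of them. For given $k$ these are the $M_k=\binom{d_k}2$ \emph{samples of level $k$}.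

By \eqref{eq:smalldigit}, formula \eqref{eq:sample} is the digit expansion of $n_{k,ij}$: at each level $l\le k$ exactly two digits are nonzero, and at level $k$ they sit at the places $i$ and $j$. So all samples are distinct, and a sample of level $k$ lies in $[\rho_{k,2},N_{k+1})\subset(N_k,N_{k+1})$. Let $(r_n)$ be the increasing enumeration of all samples and $\Sigma_k=\sum_{l\le k}M_l$. The first $\Sigma_k$ terms of $(r_n)$ are the samples of levels $\le k$.

Let $\nu_k$ be the law of $\sum_{l\le k}(\rho_{l,i_l}v_{2l-1}+\rho_{l,j_l}v_{2l})$ with all pairs $(i_l,j_l)$, $l\le k$, uniform. It is the average of the laws of the $M_k$ samples of level $k$. The samples carry digits at all lower levels so that $\nu_k$ is the convolution of $\nu_{k-1}$ with a new independent term: for $\psi(n)=e(\alpha n)$, the number $\nu_k(\psi)$ is a product of $k$ factors of modulus at most $1$, and cancellation once gained is never lost.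

\subsection{Sizes}

\begin{lemma}\label{lem:sizes}
We have $\frac12e^{2\sqrt k}\le M_k\le2e^{2\sqrt k}$ for $k\ge1$, $\Sigma_{k-1}\ge\frac1{4e^2}\sqrt k\,e^{2\sqrt k}$ for $k\ge2$, and
\begin{equation}\label{eq:logN}
\log N_{k+1}\le\exp(\sqrt k+3k^{1/5})\qquad\text{for large }k.
\end{equation}
Consequently $M_k/\Sigma_{k-1}\to0$, and $\log r_n\le n^{1/2+o(1)}$ for every realization.
\end{lemma}

\begin{proof}
The bounds on $M_k$ follow from $1+e^{\sqrt k}\le d_k\le2e^{\sqrt k}$. For $k\ge2$ the $\lfloor\sqrt k\rfloor\ge\frac12\sqrt k$ levels $l\in[k-\sqrt k,k-1]$ have $\sqrt l\ge\sqrt k-1$, because $(\sqrt k-1)^2\le k-\sqrt k$; each contributes $M_l\ge\frac12e^{2\sqrt k-2}$ to $\Sigma_{k-1}$. Next, $\log V_k\le k+(8k^2+1)L_{2k}\log L_{2k}$ and $L_{2k}\le2\exp(2^{1/5}k^{1/5})$; since $2^{1/5}<2$, we get $\log V_k\le\exp(2k^{1/5})$ for large $k$. So $\log N_{k+1}=\sum_{l\le k}d_l\log V_l\le kd_k\log V_k\le2k\exp(\sqrt k+2k^{1/5})$, which gives \eqref{eq:logN}. Finally, if $r_n$ has level $k\ge2$ then $n>\Sigma_{k-1}$, so $\log n\ge2\sqrt k-O(1)$,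 while $\log\log r_n\le\sqrt k+3k^{1/5}$; hence $\log\log r_n\le(\frac12+o(1))\log n$.
\end{proof}

The lemma explains the choice of $d_k$. It must grow slowly enough that one level is negligible against the earlier ones, so that convergence along $N=\Sigma_k$ implies convergence along all $N$, and fast enough that $\Sigma_k$ dominates $\log N_{k+1}$.

\section{Triple correlations can be prescribed on the samples}\label{sec:divergence}

The next statement holds for every realization; it uses only that the digits are small and that each sample owns a pair of places at its top level.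

\begin{proposition}\label{prop:interp}
Fix a realization of the samples and distinct integers $\lambda_1,\lambda_2,\lambda_3$. There is $k_0\ge2$ such that for every function $\chi$ from the samples of level $\ge k_0$ to the unit circle there are a system $(X,\mathcal X,\mu,T)$ and functions $f_1,f_2,f_3$ of modulus $1$ with
\[
\Big|\int T^{\lambda_1n}f_1\cdot T^{\lambda_2n}f_2\cdot T^{\lambda_3n}f_3\,d\mu-\chi(n)\Big|\le\frac1{50}
\]
for every sample $n$ of level $\ge k_0$.
\end{proposition}

\begin{proof}
Since $T$ preserves $\mu$, subtracting the same integer from all $\lambda_i$ does not change the integral. So let $\min\lambda_i=0$ and $\Lambda=\max\lambda_i$. Put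
\[
c_1=\lambda_3-\lambda_2,\qquad c_2=\lambda_1-\lambda_3,\qquad c_3=\lambda_2-\lambda_1 .
\]
Then $\sum c_i=\sum c_i\lambda_i=0$ and $\Delta:=\sum c_i\lambda_i^2=(\lambda_2-\lambda_1)(\lambda_3-\lambda_1)(\lambda_3-\lambda_2)\ne0$. If $Q$ is a quadratic form on a vector space, then $Q(x+\lambda n)=Q(x)+\lambda B(x,n)+\lambda^2Q(n)$ with $B$ bilinear, so
\begin{equation}\label{eq:quad}
\sum_{i\le3}c_iQ(x+\lambda_in)=\Delta\,Q(n).
\end{equation}
Choose $k_0\ge2$ with $8\Lambda2^{-k_0}\le\frac1{100}$.

\emph{Finite models.} Let $\theta^k_{ij}$ ($k\ge k_0$, $1\le i<j\le d_k$) be reals, to be chosen. For $K\ge k_0$ identify $\mathbb Z/N_{K+1}$ with $[0,N_{K+1})$ and put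
\[
Q_K(x)=\sum_{k=k_0}^K\sum_{i<j}\theta^k_{ij}\,x_{k,i}x_{k,j},\qquad C_K(n)=\mathbb E_{x\in\mathbb Z/N_{K+1}}\,e\Big(\sum_{i\le3}c_iQ_K(x+\lambda_in)\Big).
\]

\emph{Carries are rare.} Let $n$ be a sample of level $k\in[k_0,K]$. For an integer $y\in[0,N_{K+1})$ let $y_{\rm low}<N_{k_0}$ be the part formed by the digits of levels $<k_0$. The highest place below $N_{k_0}$ is $N_{k_0}/V_{k_0-1}$; the digit of $n$ there is at most $2^{-(k_0-1)}V_{k_0-1}$ by \eqref{eq:smalldigit}, and the lower digits add up to less than one unit of this place. As $V_{k_0-1}\ge2^{k_0-1}$, we get $n_{\rm low}\le2^{-(k_0-1)}N_{k_0}+N_{k_0}/V_{k_0-1}\le2^{2-k_0}N_{k_0}$. For uniform $x$, the inequality $x_{\rm low}+\Lambda n_{\rm low}<N_{k_0}$ fails with probability at most $\Lambda2^{2-k_0}$. At each level $l\in[k_0,k]$ two digits of $n$ are nonzero, and for each of them $x_{l,i}+\Lambda n_{l,i}<V_l$ fails with probability at most $\Lambda2^{-l}$. So all these inequalities hold outside a set of probability at most $\Lambda2^{2-k_0}+\sum_{l\ge k_0}2\Lambda2^{-l}=8\Lambda2^{-k_0}\le\frac1{100}$.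 For such $x$ and $0\le\lambda\le\Lambda$ the digits of $x+\lambda n$ at levels $\ge k_0$ are $x_{l,i}+\lambda n_{l,i}$, and \eqref{eq:quad} applies to the digit vectors. Therefore
\begin{equation}\label{eq:CK}
|C_K(n)-e(\Delta Q_K(n))|\le\tfrac1{50}.
\end{equation}

\emph{Choice of the coefficients.} For $n=n_{k,ij}$ with $k_0\le k\le K$, in the notation \eqref{eq:sample},
\[
Q_K(n)=\sum_{k_0\le l<k}\theta^l_{i_lj_l}v_{2l-1}v_{2l}+\theta^k_{ij}\,v_{2k-1}v_{2k},
\]
which does not depend on $K$. Choose the $\theta^k_{ij}$ by induction on $k$. Once the levels below $k$ are fixed, we solve $e(\Delta Q_K(n_{k,ij}))=\chi(n_{k,ij})$ for $\theta^k_{ij}$, which is possible because $\Delta v_{2k-1}v_{2k}\ne0$. There is no conflict, since the pair $(i,j)$ belongs to exactly one sample of level $k$.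

\emph{The limit system.} Let $X=\mathbb T^{\mathbb Z}$, $(T\omega)_m=\omega_{m+1}$, and $f_i(\omega)=e(c_i\omega_0)$, which is well defined because $c_i\in\mathbb Z$. Let $\mu_K$ be the law of $(Q_K(x+m)\bmod1)_{m\in\mathbb Z}$ for $x$ uniform in $\mathbb Z/N_{K+1}$. It is $T$-invariant, and $\int\prod_iT^{\lambda_in}f_i\,d\mu_K=C_K(n)$. As $X$ is compact and metrizable, $\mu_K$ converges weak-* along a subsequence to a $T$-invariant probability $\mu$. The function $\prod_iT^{\lambda_in}f_i$ is continuous, so \eqref{eq:CK} passes to the limit.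
\end{proof}

Three exponents are needed: for two distinct exponents the conditions $\sum c_i=\sum c_i\lambda_i=0$ force $c_1=c_2=0$. Distinctness is what makes $\Delta\ne0$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(b), for every realization]
Take $f_i=1$ for $i>3$. Choose $k_0=\kappa_1<\kappa_2<\cdots$ with $\Sigma_{\kappa_i-1}\le0.1\,\Sigma_{\kappa_{i+1}-1}$, let $\chi(n)=(-1)^i$ for the samples of levels in $[\kappa_i,\kappa_{i+1})$, and let $C(n)$ be the correlation given by Proposition~\ref{prop:interp}; $|C|\le1$. For $N=\Sigma_{\kappa_{i+1}-1}$, at least $0.9N$ of $r_1,\dots,r_N$ have level in $[\kappa_i,\kappa_{i+1})$, and for these $(-1)^i\operatorname{Re}C(r_n)\ge0.98$. So $(-1)^i\operatorname{Re}\frac1N\sum_{n\le N}C(r_n)\ge0.9\cdot0.98-0.1>0.7$, and the averages diverge.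
\end{proof}

\begin{remark}
By part (a) and bounded convergence, every sequence $n\mapsto\int\psi_\omega(n)\,d\sigma(\omega)$, with $\sigma$ a finite measure and $\psi_\omega$ a uniformly bounded measurable family of nilsequences, has a mean along $(r_n)$. So the correlation just constructed is not of this form, nor a uniform limit of such sequences.
\end{remark}

It remains to prove that (a) holds for almost every realization.

\section{Nilmanifolds and polynomial maps}\label{sec:nil}

\subsection{Mal'cev bases}
Let $G$ be a connected, simply connected nilpotent Lie group of dimension $d$ with Lie algebra $\mathfrak g$. Then $\exp\colon\mathfrak g\to G$ is a diffeomorphism, and by the Baker--Campbell--Hausdorff formula $\log(\exp X\exp Y)$ is a polynomial map of $(X,Y)$. Let $\Gamma$ be a lattice in $G$. By a theorem of Mal'cev there is a basis $X_1,\dots,X_d$ of $\mathfrak g$ such that, with $\mathfrak h_i=\operatorname{span}(X_i,\dots,X_d)$ and $\mathfrak h_{d+1}=0$: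
\begin{enumerate}
\item[(M1)] each $\mathfrak h_i$ is an ideal, and each term $G_{(j)}$ of the lower central series is one of the groups $\exp\mathfrak h_i$; hence $[\mathfrak g,\mathfrak h_i]\subset\mathfrak h_{i+1}$;
\item[(M2)] the map $\varphi(y)=\exp(y_1X_1)\cdots\exp(y_dX_d)$ is a bijection $\mathbb R^d\to G$;
\item[(M3)] $\Gamma=\varphi(\mathbb Z^d)$;
\item[(M4)] the structure constants of $\mathfrak g$ in this basis are rational.
\end{enumerate}
We fix such a \emph{Mal'cev basis} for every pair $(G,\Gamma)$. The structure constants determine $G$, and then (M3) determines $\Gamma$; so by (M4) there are only countably many pairs $(G,\Gamma)$ up to isomorphism. We write $\int F$ for the integral against the $G$-invariant probability measure on $G/\Gamma$.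

\subsection{Polynomial maps}
Let $\mathcal V$ be the group of finitely supported integer sequences $v=(v_t)_{t\ge1}$ and $\mathcal V_{>t_*}$ the subgroup of those supported on $t>t_*$. A function $P\colon\mathcal V\to\mathbb R$ is \emph{polynomial of degree $\le D$} if its restriction to the sequences supported on any finite set of coordinates is a polynomial of total degree $\le D$. A map $g$ from $\mathcal V$, $\mathcal V_{>t_*}$, $\mathbb Z$ or $\mathbb R$ to $G$ is \emph{polynomial of degree $\le D$} if the coordinates of $\log g$ are. All degree bounds $D$ are $\ge1$. Two facts follow from the Baker--Campbell--Hausdorff formula.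
\begin{enumerate}
\item[(P1)] Products and inverses of polynomial maps are polynomial, of degree bounded in terms of the given degrees and $G$.
\item[(P2)] If $c$ is a polynomial map of degree $\le D$ into $\exp\mathfrak h_i$, then $c=\exp(yX_i)c'$, where $y$, the $X_i$-coordinate of $\log c$, is a real polynomial of degree $\le D$ and $c'$ is a polynomial map into $\exp\mathfrak h_{i+1}$.
\end{enumerate}
For (P2), note that $\mathfrak h_i/\mathfrak h_{i+1}$ is abelian, so $\log(\exp(-yX_i)c)\in\mathfrak h_{i+1}$, and use (P1). Iterating (P2), a polynomial map of degree $\le D$ is $g=\varphi(y_1,\dots,y_d)$ with real polynomials $y_i$ of degree at most some $D_1=D_1(D,G)$.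

\subsection{From nilsequences to polynomial maps}
The group in the definition of a nilsequence may be disconnected, as in Example~\ref{ex:skew}, while the tools above need connected and simply connected groups. The price of the reduction is that the orbit $g^nx$ becomes a polynomial orbit, on each class modulo some $m$.

\begin{lemma}\label{lem:reduce}
Let $\psi$ be a basic nilsequence. There are $m\ge1$, a connected, simply connected nilpotent Lie group $\hat G$ with a lattice $\hat\Gamma$, a polynomial map $\hat g\colon\mathbb R\to\hat G$ and $F_0,\dots,F_{m-1}\in C(\hat G/\hat\Gamma)$ such that $\psi(mn+j)=F_j(\hat g(n)\hat\Gamma)$ for all integers $n\ge0$ and $0\le j<m$.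
\end{lemma}

\begin{proof}
Let $\psi(n)=F(g^nx)$ on $G/\Gamma$, with $G$ $k$-step nilpotent. If $x=h\Gamma$ then $g^nx=h(h^{-1}gh)^n\Gamma$, so after replacing $F$ by $F(h\,\cdot)$ and $g$ by $h^{-1}gh$ we may take $x=\Gamma$.

The identity component $G^\circ$ is open and normal. Its orbits in $G/\Gamma$ are open, so they are also closed and, by compactness, finite in number; $g$ permutes them by normality. Hence $g^m=c\gamma$ for some $m\ge1$, $c\in G^\circ$, $\gamma\in\Gamma$. The orbit of the point $\Gamma$ is compact and homeomorphic to $G^\circ/(\Gamma\cap G^\circ)$. Let $\pi\colon\hat G\to G^\circ$ be the universal cover and $\hat\Gamma=\pi^{-1}(\Gamma\cap G^\circ)$; it is discrete and $\hat G/\hat\Gamma\cong G^\circ/(\Gamma\cap G^\circ)$, so it is a lattice. Let $\sigma(y)=\gamma y\gamma^{-1}$ on $G^\circ$, let $\hat\sigma$ be the automorphism of $\hat G$ with $\pi\hat\sigma=\sigma\pi$, and let $A$ be its differential on the Lie algebra $\mathfrak g$. We have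
\[
g^{mn}=(c\gamma)^n=c\,\sigma(c)\cdots\sigma^{n-1}(c)\,\gamma^n,
\]
and we must show that the lifted product is polynomial in $n$. For this we realize $\hat\sigma$ as an inner automorphism of a larger nilpotent group.

The map $y\mapsto\sigma(y)y^{-1}=[\gamma,y]$ sends $G^\circ\cap G_{(i)}$ into $G^\circ\cap G_{(i+1)}$, so its $k$-th iterate is trivial. It fixes the identity and has differential $A-1$ there, so $(A-1)^k=0$. Then $L=\log A=\sum_{1\le i<k}(-1)^{i+1}(A-1)^i/i$ is nilpotent and $e^L=A$. For $X,Y\in\mathfrak g$ the expression $e^{xL}[X,Y]-[e^{xL}X,e^{xL}Y]$ is polynomial in $x\in\mathbb R$ and vanishes at the integers, since $A^n$ is an automorphism. So it vanishes identically, and its derivative at $x=0$ shows that $L$ is a derivation. Let $\tilde{\mathfrak g}=\mathfrak g\oplus\mathbb RZ$ with $[Z,X]=LX$. It is nilpotent: if $\mathfrak g_{(j)}$ is the lower central series of $\mathfrak g$, which is $L$-invariant, the subspaces $L^i\mathfrak g_{(j)}+\mathfrak g_{(j+1)}$, ordered by $j$ and then by $i<k$, form a finite chain from $\mathfrak g\supset[\tilde{\mathfrak g},\tilde{\mathfrak g}]$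 to $0$ in which bracketing with $\tilde{\mathfrak g}$ maps each member into the next. Let $\tilde G$ be the simply connected group of $\tilde{\mathfrak g}$, and identify $\hat G$ with $\exp\mathfrak g\subset\tilde G$. Conjugation by $\exp Z$ has differential $e^L=A$ on $\mathfrak g$, so it acts on $\hat G$ as $\hat\sigma$.

Choose $\hat c$ with $\pi(\hat c)=c$, put $\zeta=\hat c\exp Z$, and define $\hat g(x)=\exp(x\log\zeta)\exp(-xZ)$ for $x\in\mathbb R$. It is polynomial by (P1). It takes values in $\hat G$, because $\tilde{\mathfrak g}/\mathfrak g$ is abelian and $\log\zeta\in Z+\mathfrak g$. For integers $n\ge0$, $\hat g(n)=\zeta^n\exp(-nZ)=\hat c\,\hat\sigma(\hat c)\cdots\hat\sigma^{n-1}(\hat c)$. Hence $g^{mn}\Gamma=\pi(\hat g(n))\Gamma$, and $F_j(y\hat\Gamma)=F(g^j\pi(y)\Gamma)$ has the required property.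
\end{proof}

In Example~\ref{ex:skew}, $m=1$, $c$ is the translation by $(\alpha,\alpha)$, $\sigma$ sends the translation by $(a,b)$ to that by $(a,b+2a)$, and $\hat g(n)=\sum_{i<n}(\alpha,\alpha+2i\alpha)=(n\alpha,n^2\alpha)$ in $\hat G=\mathbb R^2$.

\section{Nilsequences see only the laws}\label{sec:lln}

There are uncountably many nilsequences, so the law of large numbers must be made uniform. Given a connected, simply connected nilpotent group $G$ with lattice $\Gamma$, a function $F\in C(G/\Gamma)$ and integers $D,m\ge1$, $0\le j<m$, let $\mathcal C=\mathcal C(G,\Gamma,F,D,m,j)$ be the class of all functions on the nonnegative integers of the form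
\[
n\mapsto1_{n\equiv j\ (m)}\,F\big(g(\tfrac{n-j}m)\Gamma\big),\qquad g\colon\mathbb Z\to G\ \text{polynomial of degree }\le D.
\]

\begin{lemma}\label{lem:net}
For every class $\mathcal C$ and $\varepsilon>0$ there is $A$ such that for every $N\ge2$ there are at most $N^A$ functions on $[0,N)$, bounded by $\sup|F|$, such that each element of $\mathcal C$ is within $\varepsilon$ of one of them uniformly on $[0,N)$.
\end{lemma}

\begin{proof}
The coefficients of $g$ range over an unbounded set, so we first use $\Gamma$ to reduce them modulo $1$. For $\alpha=(\alpha_{il})_{1\le i\le d,\,0\le l\le D'}$ put $p_{\alpha,i}(n)=\sum_l\alpha_{il}\binom nl$ and $g_\alpha=\varphi(p_{\alpha,1},\dots,p_{\alpha,d})$.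

\emph{Claim: there is $D'=D'(G,D)$ such that for every $g$ of degree $\le D$ some $\alpha$ with all $\alpha_{il}\in[0,1)$ has $g(n)\Gamma=g_\alpha(n)\Gamma$ for all $n\in\mathbb Z$.} Suppose that $g(n)\Gamma=\prod_{l<i}\exp(p_l(n)X_l)\,c(n)\Gamma$ with $c$ a polynomial map of bounded degree into $\exp\mathfrak h_i$; this holds for $i=1$. Write $c=\exp(yX_i)c'$ by (P2), expand $y=\sum_l\beta_l\binom nl$, and put $q=\sum_l\lfloor\beta_l\rfloor\binom nl$, $p_i=y-q$. Then
\[
c=\exp(p_iX_i)\,\big[\exp(qX_i)\,c'\exp(-qX_i)\big]\exp(qX_i).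
\]
The last factor lies in $\Gamma$ because $q$ is integer valued, and the bracket is a polynomial map of bounded degree into the normal subgroup $\exp\mathfrak h_{i+1}$. After $d$ steps the claim follows.

The map $(y,y')\mapsto\log(\varphi(y')\varphi(y)^{-1})$ is polynomial and vanishes for $y=y'$, so it is bounded by $C(1+|y|+|y'|)^C|y-y'|$ for some $C$. For $\alpha,\alpha'\in[0,1]^{d(D'+1)}$ and $0\le n<N$ we have $|p_{\alpha,i}(n)|\le(D'+1)N^{D'}$ and $|p_{\alpha,i}(n)-p_{\alpha',i}(n)|\le(D'+1)N^{D'}|\alpha-\alpha'|$. Hence $g_{\alpha'}(n)=\exp(Z)g_\alpha(n)$ with $|Z|\le C'N^{C'}|\alpha-\alpha'|$. By compactness of $G/\Gamma$ there is $\zeta\in(0,1)$ with $|F(\exp(Z)y)-F(y)|\le\varepsilon$ for all $y$ when $|Z|\le\zeta$. Let $\alpha'$ run through a grid of mesh $\zeta/(C'N^{C'})$ in $[0,1]^{d(D'+1)}$; it has at most $N^A$ points, as $N\ge2$. The functions $1_{n\equiv j\,(m)}F(g_{\alpha'}(\frac{n-j}m)\Gamma)$ form the required net, because $0\le\frac{n-j}m<N$ when $n\in[0,N)$ and $n\equiv j\ (m)$.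
\end{proof}

For a bounded function $\phi$ on the nonnegative integers let
\[
\operatorname{Err}_k(\phi)=\frac1{\Sigma_k}\Big|\sum_{n\le\Sigma_k}\phi(r_n)-\sum_{l\le k}M_l\,\nu_l(\phi)\Big| .
\]
The first sum is the sum of $\phi$ over all samples of levels $\le k$, and the second is its expectation.

\begin{proposition}\label{prop:lln}
Almost surely, $\operatorname{Err}_k(\psi)\to0$ for every nilsequence $\psi$.
\end{proposition}

\begin{proof}
Hoeffding's inequality states that a sum of $S$ independent real variables with values in $[-\beta,\beta]$ deviates from its mean by more than $x$ with probability at most $2\exp(-x^2/(2S\beta^2))$. Apply it to the real and imaginary parts with $S=\Sigma_k$, $x=\varepsilon\Sigma_k/\sqrt2$: if $|\phi|\le\beta$, then $\Pr(\operatorname{Err}_k(\phi)>\varepsilon)\le4\exp(-\varepsilon^2\Sigma_k/(4\beta^2))$.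

Fix a class $\mathcal C$ and $\varepsilon>0$, and let $\beta=\max(1,\sup|F|)$. The samples of levels $\le k$ lie in $[0,N_{k+1})$. Take the net of Lemma~\ref{lem:net} for $N=N_{k+1}$, and let $\mathcal A_k$ be the event that $\operatorname{Err}_k(\phi')>\varepsilon$ for some $\phi'$ in the net. Then
\[
\Pr(\mathcal A_k)\le4\exp\big(A\log N_{k+1}-\varepsilon^2\Sigma_k/(4\beta^2)\big),
\]
and outside $\mathcal A_k$ every $\phi\in\mathcal C$ has $\operatorname{Err}_k(\phi)\le3\varepsilon$. By Lemma~\ref{lem:sizes}, $\log N_{k+1}\le e^{\sqrt k+3k^{1/5}}$ for large $k$ while $\Sigma_k\ge\frac12e^{2\sqrt k}$; so the exponent is at most $-k$ for large $k$, and $\sum_k\Pr(\mathcal A_k)<\infty$.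

Let $(G,\Gamma)$ run through representatives of the countably many isomorphism classes, $F$ through a countable dense subset of $C(G/\Gamma)$, and $D,m,j$ through the integers. By the Borel--Cantelli lemma, applied to these countably many classes and all rational $\varepsilon>0$, almost surely $\operatorname{Err}_k(\phi)\to0$ for every $\phi$ in every listed class. The bounded functions with $\operatorname{Err}_k(\phi)\to0$ form a vector space closed under uniform limits. By Lemma~\ref{lem:reduce}, a basic nilsequence is, on the nonnegative integers, a uniform limit of sums $\sum_{j<m}1_{n\equiv j\,(m)}\tilde F_j(\hat g(\frac{n-j}m)\hat\Gamma)$ with $\tilde F_j$ in the dense subset. So the space contains all basic nilsequences, and hence all nilsequences.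
\end{proof}

What remains is deterministic.

\begin{proposition}\label{prop:laws}
For every nilsequence $\psi$ the limit $\lim_{k\to\infty}\nu_k(\psi)$ exists.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:laws}]
Fix a realization for which Proposition~\ref{prop:lln} holds, and a nilsequence $\psi$. Since $\Sigma_k\to\infty$, the weighted averages $\Sigma_k^{-1}\sum_{l\le k}M_l\nu_l(\psi)$ converge to $\lim_l\nu_l(\psi)$. So $\frac1N\sum_{n\le N}\psi(r_n)$ converges along $N=\Sigma_k$. For $\Sigma_k\le N<\Sigma_{k+1}$ the averages at $N$ and at $\Sigma_k$ differ by at most $2\sup|\psi|\,M_{k+1}/\Sigma_k$, which tends to $0$ by Lemma~\ref{lem:sizes}. This proves (a). Part (b) was proved in Section~\ref{sec:divergence} and the growth bound in Lemma~\ref{lem:sizes}, both for every realization.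
\end{proof}

\section{Averages over random boxes}\label{sec:boxes}

\subsection{The limit theorem}
Once the places of the digits are fixed, a sample is a linear function of $v=(v_t)$, and by Lemma~\ref{lem:reduce} a nilsequence evaluated at it is a function of a polynomial map on $\mathcal V$. So we study such maps.

Let $\Omega=\prod_{t\ge1}[t^2]$ with the product of the uniform measures; a point $\mathbf s=(s_t)\in\Omega$ is a \emph{path}. For $0\le t_*<\tau$ let
\[
\mathcal B_{(t_*,\tau]}(\mathbf s)=\prod_{t_*<t\le\tau}U_{t,s_t},\qquad\mathcal B^0_{(t_*,\tau]}(\mathbf s)=\prod_{t_*<t\le\tau}U^0_{t,s_t},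
\]
viewed inside $\mathcal V_{>t_*}$ by setting the other coordinates to $0$. The boxes with index $(t_*,\tau)$ are the products over $t_*<t<\tau$; for $\tau=t_*+1$ they consist of one point. Boxes carry the uniform measure.

\begin{theorem}\label{thm:boxes}
Let $G$ be a connected, simply connected nilpotent Lie group with lattice $\Gamma$, let $g\colon\mathcal V\to G$ be polynomial of degree $\le D$, let $F\in C(G/\Gamma)$, and put $\Phi_\tau(\mathbf s)=\mathbb E_{v\in\mathcal B_{(0,\tau]}(\mathbf s)}F(g(v)\Gamma)$. Then
\[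
\lim_{\tau,\tau'\to\infty}\int_\Omega|\Phi_\tau-\Phi_{\tau'}|\,d\mathbf s=0 .
\]
\end{theorem}

A polynomial map on $\mathcal V_{>t_*}$ is a polynomial map on $\mathcal V$ that ignores the first $t_*$ coordinates; so the theorem also covers such maps and their averages over $\mathcal B_{(t_*,\tau]}(\mathbf s)$.

\begin{proof}[Proof of Proposition~\ref{prop:laws}, given Theorem~\ref{thm:boxes}]
By uniform approximation we may take $\psi$ basic; let $m,\hat g,F_j$ be as in Lemma~\ref{lem:reduce}. A \emph{placement} is a sequence $\iota=((i_l,j_l))_{l\ge1}$ of pairs. Given $\iota$, put $\varrho_{2l-1}=\rho_{l,i_l}$, $\varrho_{2l}=\rho_{l,j_l}$, $n(v)=\sum_t\varrho_tv_t$ and $\Phi_\tau(\iota,\mathbf s)=\mathbb E_{v\in\mathcal B_{(0,\tau]}(\mathbf s)}\psi(n(v))$. By definition $\nu_k(\psi)=\mathbb E_\iota\int\Phi_{2k}(\iota,\mathbf s)\,d\mathbf s$, with the pairs independent and uniform.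

Fix $\iota$. Choose $t_*$ with $L_{t_*}\ge m$, so that $m\mid W_t\mid a_{t,s}$ for $t>t_*$. Fix the first coordinates $u=(v_t)_{t\le t_*}$ and write $n(u)=mn_0+j$, $0\le j<m$. For $v\in\mathcal B_{(t_*,\tau]}(\mathbf s)$ the number $n_0+\sum_{t>t_*}\varrho_tv_t/m$ is a nonnegative integer, so
\[
\psi(n(u,v))=F_j\Big(\hat g\Big(n_0+\sum_{t>t_*}\frac{\varrho_t}mv_t\Big)\hat\Gamma\Big).
\]
Since $\hat g$ is polynomial on $\mathbb R$, the argument of $F_j$ is a polynomial map on $\mathcal V_{>t_*}$, and Theorem~\ref{thm:boxes} applies to it. There are finitely many choices of $(s_t)_{t\le t_*}$ and $u$; averaging over them gives $\int|\Phi_\tau(\iota,\mathbf s)-\Phi_{\tau'}(\iota,\mathbf s)|\,d\mathbf s\to0$ for every $\iota$. Therefore $\omega_K(\iota)=\sup_{k,k'\ge K}\int|\Phi_{2k}-\Phi_{2k'}|\,d\mathbf s$ tends to $0$ for every $\iota$, boundedly. As $|\nu_k(\psi)-\nu_{k'}(\psi)|\le\mathbb E_\iota\,\omega_K(\iota)$ for $k,k'\ge K$, the sequence $\nu_k(\psi)$ is Cauchy.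
\end{proof}

\subsection{Linear phases}\label{sub:linear}
Take $G=\mathbb R$, $\Gamma=\mathbb Z$, $F(x)=e(x)$ and $g(v)=\sum_t\alpha_tv_t$ with arbitrary real $\alpha_t$. The average over a box is then a product. We first show that random scales are needed.

\begin{example}\label{ex:fixed}
Replace the random progressions by fixed intervals $[b_t]$, and let $\alpha_1=0$, $\alpha_t=1/(tb_t)$ for $t\ge2$. Then
\[
\mathbb E_{w\le b_t}e(\alpha_tw)=e\Big(\frac{b_t+1}{2tb_t}\Big)\frac{\sin(\pi/t)}{b_t\sin(\pi/(tb_t))},
\]
and the last factor lies in $[1-\pi^2/(6t^2),1]$. So the moduli of the partial products converge to a positive number, while the arguments $2\pi\sum_{2\le t\le\tau}\frac{b_t+1}{2tb_t}$ tend to infinity with increments tending to $0$. The averages over $\prod_{t\le\tau}[b_t]$ diverge.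
\end{example}

The trouble is a frequency tuned to the length of the interval, so that the factor is neither small nor very close to $1$. We show that for each $t$ at most one of the $t^2$ scales is tuned in this way. Here $\Phi_\tau(\mathbf s)=\prod_{t\le\tau}\phi_t(s_t)$ with $\phi_t(s)=\mathbb E_{w\le b_{t,s}}e(\alpha_ta_{t,s}w)$. Let $s^*_t$ be the least $s\in[t^2]$ with $\|\alpha_ta_{t,s}\|\le R_t/b_{t,s}$, and $s_t^*=\infty$ if there is none.
\begin{itemize}
\item If $s<s^*_t$, summing the geometric series gives $|\phi_t(s)|\le1/(2b_{t,s}\|\alpha_ta_{t,s}\|)\le1/(2R_t)\le\frac12$.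
\item If $s>s_t^*$, write $v\in U_{t,s}$ as $a_{t,s^*_t}w$ by \eqref{eq:nested}. Then $\|\alpha_tv\|\le wR_t/b_{t,s_t^*}\le R_t/W_t$, so $|\phi_t(s)-1|\le2\pi R_t/W_t\le2\pi/(L_t-1)!$, which is summable in $t$.
\item The event $s_t=s^*_t$ has probability at most $t^{-2}$, so almost surely it occurs finitely often.
\end{itemize}
For almost every path, either $s_t<s_t^*$ infinitely often, and $\Phi_\tau\to0$; or $s_t>s^*_t$ for all large $t$, and $\sum_\tau|\Phi_\tau-\Phi_{\tau-1}|\le\sum_\tau|\phi_\tau(s_\tau)-1|<\infty$. So $\Phi_\tau$ converges almost surely, and bounded convergence gives the theorem in this case.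

Three things change in general.
\begin{enumerate}
\item \emph{Denominators.} The averages $\mathbb E_{w\le b}e(w^2/3)$ tend to $(1+2e(1/3))/3$, of modulus $1/\sqrt3$, although $\frac13$ is far from $\mathbb Z$. So the test must allow a small denominator $q$, and the divisibility $W_t\mid w$ in \eqref{eq:nested} is there to absorb it.
\item \emph{Dependence on the past.} For $P(v)=\alpha v_1v_2$ the coefficient of $v_2$ is $\alpha v_1$, which may be close to $\mathbb Z$ for some $v_1$ and not for others. We need a dichotomy: either the test fails for nearly all values of the earlier coordinates, or a slightly weaker conclusion holds for all of them (Lemmas \ref{lem:onevar}--\ref{lem:idle}).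
\item \emph{No product formula.} In a nilmanifold, cancellation is replaced by equidistribution, detected by finitely many characters (Lemma~\ref{lem:equi}). If a character never oscillates, the orbit lies near a subnilmanifold of smaller dimension, and we use induction (Section~\ref{sec:proofboxes}).
\end{enumerate}

\section{The equidistribution theorem and small values of polynomials}\label{sec:GT}

\subsection{The theorem of Green and Tao}
Let $G$, $\Gamma$, $X_1,\dots,X_d$, $\varphi$ be as in Section~\ref{sec:nil}. A \emph{filtration of degree $D_0$} is a chain $G=G_0=G_1\supseteq G_2\supseteq\cdots$ of closed connected subgroups with $[G_i,G_j]\subset G_{i+j}$, where $D_0$ is least with $G_{D_0+1}$ trivial. The basis is \emph{adapted} to it if each $G_i$ is one of the groups $\exp\mathfrak h_j$, and it is \emph{$\frac1\delta$-rational} if the structure constants have numerators and denominators at most $\frac1\delta$; by (M4) this holds for all small $\delta$. With $\partial_hg(n)=g(n+h)g(n)^{-1}$, the set $\operatorname{poly}(\mathbb Z,G_\bullet)$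 consists of the $g\colon\mathbb Z\to G$ such that $\partial_{h_1}\cdots\partial_{h_i}g$ takes values in $G_i$ for all $i\ge1$ and $h_1,\dots,h_i\in\mathbb Z$. It is a group under pointwise multiplication, by the Lazard--Leibman theorem \cite[Proposition 6.2]{GT}.

We give $G$ the largest metric in which the distance of $x$ and $y$ is at most $|\varphi^{-1}(xy^{-1})|$ (sup norm), and $G/\Gamma$ the quotient metric, as in \cite{GT}. We use only that it induces the topology of $G/\Gamma$ and equals $\|x-y\|$ on $\mathbb R/\mathbb Z$. Let $\|F\|_{\rm Lip}$ be the sup norm plus the Lipschitz constant. Lipschitz functions are uniformly dense in $C(G/\Gamma)$ by the Stone--Weierstrass theorem.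

A \emph{horizontal character} is a continuous homomorphism $G\to\mathbb R/\mathbb Z$ trivial on $\Gamma$. As $G$ is simply connected, it lifts to a continuous homomorphism $\eta\colon G\to\mathbb R$ with $\eta(\Gamma)\subset\mathbb Z$, and we call these lifts \emph{characters}. We have $\eta(\varphi(y))=\sum_ik_iy_i$ with $k_i=\eta(\exp X_i)\in\mathbb Z$; put $|\eta|=\max|k_i|$. By (M3), $\eta(\Gamma)=m_0\mathbb Z$ with $m_0=\gcd(k_1,\dots,k_d)$. So a nonzero character is $\eta=m_0\eta_0$ with $m_0\ge1$ and $\eta_0$ \emph{primitive}, meaning $\eta_0(\Gamma)=\mathbb Z$. If $d\ge1$, then $\varphi(y)\mapsto y_1$ is a primitive character, by (M1). Since $\eta=d\eta\circ\log$ with $d\eta$ linear, $\eta\circ g$ is polynomial of degree $\le D$ whenever $g$ is. Finally, for a real polynomial put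
\[
\Big\|\sum_j\alpha_j\binom nj\Big\|_{C^\infty[N]}=\max_{j\ge1}N^j\|\alpha_j\|;
\]
a bound on this quantity says that the polynomial varies slowly modulo $1$ on $[N]$.

\begin{theorem}[{Green--Tao \cite[Theorem 2.9]{GT}}]\label{thm:GT}
For all $d,D_0$ there is $C_0$ such that the following holds. Let $G/\Gamma$ have dimension $d$, let $G_\bullet$ be a filtration of degree $D_0$ with an adapted $\frac1\delta$-rational Mal'cev basis, $0<\delta<\frac12$, let $N\ge1$ and $g\in\operatorname{poly}(\mathbb Z,G_\bullet)$. If $|\mathbb E_{n\le N}F(g(n)\Gamma)-\int F|>\delta\|F\|_{\rm Lip}$ for some Lipschitz $F\colon G/\Gamma\to\mathbb C$, then there is a character $\eta$ with $0<|\eta|\le C_0\delta^{-C_0}$ and $\|\eta\circ g\|_{C^\infty[N]}\le C_0\delta^{-C_0}$.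
\end{theorem}

We use it in the following form, and once more for the circle.

\begin{corollary}\label{cor:GT}
Given $G/\Gamma$ with $d\ge1$, $D$ and $\varepsilon>0$, there are a finite nonempty set $\mathcal H$ of nonzero characters and an integer $A\ge1$ such that: if $g\colon\mathbb Z\to G$ is polynomial of degree $\le D$, $N\ge1$, $\|F\|_{\rm Lip}\le1$ and $|\mathbb E_{n\le N}F(g(n)\Gamma)-\int F|\ge\varepsilon$, then $\|\eta\circ g\|_{C^\infty[N]}\le A$ for some $\eta\in\mathcal H$.
\end{corollary}

\begin{proof}
Let $D_1=D_1(D,G)$ and $G_0=G$, $G_i=G_{(\lceil i/D_1\rceil)}$ for $i\ge1$. This is a filtration, because $[G_{(a)},G_{(b)}]\subset G_{(a+b)}$ and $\lceil i/D_1\rceil+\lceil j/D_1\rceil\ge\lceil(i+j)/D_1\rceil$; the basis is adapted to it by (M1). The map $g$ is a product of maps $n\mapsto\exp(y(n)X)$ with $\deg y\le D_1$. The $i$-th derivatives of such a map are $\exp((\partial_{h_1}\cdots\partial_{h_i}y)(n)X)$ with additive differences of $y$; they lie in $G=G_i$ for $i\le D_1$ and are trivial for $i>D_1$. So each factor, and by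 the group property $g$, lies in $\operatorname{poly}(\mathbb Z,G_\bullet)$. Take $\delta<\min(\varepsilon,\frac12)$ with the basis $\frac1\delta$-rational, $A=\lceil C_0\delta^{-C_0}\rceil+1$, and $\mathcal H=\{\eta:0<|\eta|\le A\}$.
\end{proof}

\subsection{One variable}
In the next two lemmas $\delta\le\frac12$, so any constant factor is bounded by a power of $1/\delta$.

\begin{lemma}[Weyl]\label{lem:weyl}
For each $D$ there is $C_1$ such that: if $0<\delta\le\frac12$, $N\ge1$, $c(w)=\sum_{i\le D}c_iw^i$ is real and $|\mathbb E_{w\le N}e(c(w))|\ge\delta$, then some integer $1\le q\le\delta^{-C_1}$ has $\|qc_i\|\le\delta^{-C_1}N^{-i}$ for $1\le i\le D$.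
\end{lemma}

\begin{proof}
Apply Theorem~\ref{thm:GT} to $\mathbb R/\mathbb Z$ with $G_0=\dots=G_D=\mathbb R$, $G_{D+1}=0$, to $F(x)=e(x)$, for which $\int F=0$ and $\|F\|_{\rm Lip}\le1+2\pi<10$, and to $\delta/10$. Write $c(w)=\sum_j\alpha_j\binom wj$. We get an integer $k$ with $0<|k|\le\delta^{-O(1)}$ and $\|k\alpha_j\|\le\delta^{-O(1)}N^{-j}$ for $1\le j\le D$. The polynomials $D!\binom wj$, $j\le D$, have integer coefficients bounded in terms of $D$, so $D!\,kc_i$ is a combination of the $k\alpha_j$, $j\ge i$, with such coefficients. Take $q=D!\,|k|$.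
\end{proof}

The next lemma passes from many points to all points. The essential feature is that the bound is proportional to $a$, however small $a$ is; this allows the lemma to be iterated over many variables.

\begin{lemma}\label{lem:onevar}
For each $D$ there is $C$ such that: if $0<\delta\le\frac12$, $N\ge\delta^{-C}$, $0<a\le\delta^C$, $c$ is a real polynomial of degree $\le D$, and $\|c(w)\|\le a$ for at least $\delta N$ of the $w\in[N]$, then some integer $1\le q_*\le\delta^{-C}$ has $\|q_*c(w)\|\le\delta^{-C}a$ for all integers $0\le w\le N$.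
\end{lemma}

\begin{proof}
Lemma~\ref{lem:weyl} applied to $c$ alone would lose the factor $a$. We apply it to all multiples $jc$ with $j$ up to about $1/a$, and recover the factor from the fact that many multiples of one number are close to $\mathbb Z$.

\emph{Many multiples have large sums.} Let $J=\lfloor1/(2a)\rfloor\ge1/(4a)$, $\Xi=(\delta/16)^{-C_1}$ and $\delta'=\delta/(16\,\Xi)$. For $C$ large, the hypotheses give $\Xi/N\le\delta'/32$ and $J\ge16/\delta'^2\ge12/\delta$. The Fej\'er kernel
\[
K_J(x)=\sum_{|j|<J}\Big(1-\frac{|j|}J\Big)e(jx)=\frac1J\Big(\frac{\sin\pi Jx}{\sin\pi x}\Big)^2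
\]
is nonnegative, and for $|x|\le\frac1{2J}$ the bounds $|\sin\pi Jx|\ge2J|x|$, $|\sin\pi x|\le\pi|x|$ give $K_J(x)\ge4J/\pi^2\ge J/3$. As $a\le\frac1{2J}$, we get $\mathbb E_{w\le N}K_J(c(w))\ge\delta J/3$, and so
\[
\sum_{1\le j<J}|\mathbb E_{w\le N}e(jc(w))|\ge\frac12\Big(\frac{\delta J}3-1\Big)\ge\frac{\delta J}8 .
\]
Hence at least $\delta J/16$ of the $j$ have $|\mathbb E_we(jc(w))|\ge\delta/16$. Lemma~\ref{lem:weyl} assigns to each of them a denominator $\le\Xi$; by pigeonholing there are $q\le\Xi$ and $\mathcal J\subset[1,J)$ with $|\mathcal J|\ge\delta'J$ and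
\[
\|j\,qc_i\|\le\omega_i:=\Xi N^{-i}\le\delta'/32\qquad(j\in\mathcal J,\ 1\le i\le D),
\]
where $c=\sum c_iw^i$. Since $|\mathcal J|\ge2$, two elements of $\mathcal J$ differ by some $q'$ with $1\le q'\le J/(|\mathcal J|-1)\le2/\delta'$.

\emph{Gaining the factor $a$.} Fix $i$, and write $\alpha=qc_i$, $\omega=\omega_i$. Then $q'\alpha\equiv\gamma\pmod1$ with $|\gamma|\le2\omega$. Suppose $\gamma\ne0$. Some residue class $r$ modulo $q'$ contains at least $\delta'J/q'$ elements $j=q'm+r$ of $\mathcal J$; here $m$ runs in an interval of $L\le J/q'+1\le2J/q'$ integers, and $\|m\gamma+r\alpha\|=\|j\alpha\|\le\omega$. The points $m\gamma+r\alpha$ lie in an interval of length $\le|\gamma|L$, so at most $|\gamma|L+2$ integers are within $\omega$ of one of them, and each integer is within $\omega$ of at most $2\omega/|\gamma|+1$ of them. Therefore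
\[
\frac{\delta'J}{q'}\le(|\gamma|L+2)\Big(\frac{2\omega}{|\gamma|}+1\Big)=2\omega L+|\gamma|L+2+\frac{4\omega}{|\gamma|}.
\]
Now $|\gamma|L\le2\omega L\le\frac{\delta'}8\frac J{q'}$, and $2\le\frac{\delta'^2J}8\le\frac{\delta'}4\frac J{q'}$. So $\frac{\delta'}2\frac J{q'}\le4\omega/|\gamma|$, that is, $|\gamma|\le8\omega q'/(\delta'J)\le16\omega/(\delta'^2J)\le64a\omega/\delta'^2$. This bound also holds if $\gamma=0$.

\emph{Conclusion.} Let $q_*=qq'\le2\Xi/\delta'$. Then $\|q_*c_i\|\le64\,\Xi\,\delta'^{-2}aN^{-i}$ for $1\le i\le D$. Choose $w_1\in[N]$ with $\|c(w_1)\|\le a$. For $0\le w\le N$,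
\[
\|q_*c(w)\|\le q_*a+\sum_{i=1}^D\|q_*c_i\|\,|w^i-w_1^i|\le\big(q_*+64D\,\Xi\,\delta'^{-2}\big)a\le\delta^{-C}a
\]
for $C$ large.
\end{proof}

\section{Active, critical and idle steps}\label{sec:steps}

Fix $D$, let $C$ be as in Lemma~\ref{lem:onevar}, and put $q_t=\lceil t^{2C}\rceil$, $B=2C+3$. We shall apply Lemma~\ref{lem:onevar} to the coordinate $t$ with $\delta=t^{-2}$: the densities lost are summable, and the costs are powers of $t$. Let $t_0=t_0(D)\ge2$ be such that for all $\tau\ge t_0$
\begin{equation}\label{eq:par}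
\begin{gathered}
\prod_{t<\tau}q_t!\,q_t\le e^{\tau^B},\qquad W_\tau^2\ge\max(\tau^{2C},\,2\tau^3,\,D+1),\qquad W_\tau\ge e^{L_\tau},\\
\sum_{t<\tau}q_t+R_\tau\le L_\tau,\qquad e^{\tau^B+R_\tau^2-L_\tau}\le D^{-1}\tau^{-2}.
\end{gathered}
\end{equation}
Such $t_0$ exists. For the first inequality, $\log(q_t!\,q_t)\le(q_t+1)\log q_t\le\tau^{2C+1}$ for $t<\tau$ and $\tau$ large. The third holds as $n!\ge e^n$ for $n\ge6$. The others hold because $L_\tau\ge\exp(\tau^{1/5})$ outgrows every power of $\tau$ and also $R_\tau^2\le4\exp(2\tau^{1/10})$. For $t_*\ge1$ put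
\[
\varepsilon_*=\sum_{t>t_*}t^{-2}.
\]

\begin{lemma}\label{lem:manyvar}
Let $t_0\le t_*<\tau$, let $\mathbf s$ be a path, $c$ a real polynomial of degree $\le D$ in $(h_t)_{t_*<t<\tau}$, and $0<a\le e^{-2\tau^B}$. If $\|c(h)\|\le a$ for a proportion $\ge\varepsilon_*$ of the $h\in\mathcal B_{(t_*,\tau)}(\mathbf s)$, then $\|\Pi\,c(h)\|\le e^{\tau^B}a$ for all $h\in\mathcal B^0_{(t_*,\tau)}(\mathbf s)$, where $\Pi=\prod_{t_*<t<\tau}q_t!$.
\end{lemma}

\begin{proof}
We free the coordinates one at a time, from the last to the first. For $t_*\le j<\tau$ let $\Pi_j=\prod_{j<t<\tau}q_t!$ and $a_j=a\prod_{j<t<\tau}q_t!\,q_t$. By \eqref{eq:par}, $a_j\le e^{\tau^B}a\le e^{-\tau^B}\le\tau^{-2C}$; the last inequality holds as $\tau^B\ge e^{2C\log\tau}\ge2C\log\tau$. Let $\mathcal E_j$ be the set of $h\in\mathcal B_{(t_*,j]}(\mathbf s)$ such that $\|\Pi_jc(h,h')\|\le a_j$ for all $h'\in\mathcal B^0_{(j,\tau)}(\mathbf s)$; for $j=t_*$ the box is one point. By hypothesis $\Pr(\mathcal E_{\tau-1})\ge\varepsilon_*>\sum_{t_*<t<\tau}t^{-2}$, and the conclusion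 follows from $\mathcal E_{t_*}\ne\emptyset$. So it suffices to show $\Pr(\mathcal E_{j-1})\ge\Pr(\mathcal E_j)-j^{-2}$ for $t_*<j<\tau$, and for this it suffices to show: if $h=(h_t)_{t_*<t<j}$ is such that $(h,h_j)\in\mathcal E_j$ for a proportion $\ge j^{-2}$ of the $h_j\in U_{j,s_j}$, then $h\in\mathcal E_{j-1}$.

Fix $h'\in\mathcal B^0_{(j,\tau)}(\mathbf s)$ and apply Lemma~\ref{lem:onevar} to $x\mapsto\Pi_jc(h,a_{j,s_j}x,h')$ with $\delta=j^{-2}$, $N=b_{j,s_j}\ge W_j^2\ge\delta^{-C}$ and $a_j\le\delta^C$. It gives $q\le q_j$ with $\|q\Pi_jc(h,a_{j,s_j}x,h')\|\le q_ja_j$ for all $0\le x\le b_{j,s_j}$. The integer $q$ depends on $h'$, but it divides $q_j!$; multiplying by $q_j!/q$ gives $\|\Pi_{j-1}c(h,h_j,h')\|\le a_{j-1}$ for all $h_j\in U^0_{j,s_j}$.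
\end{proof}

\begin{definition}
Let $P\colon\mathcal V_{>t_*}\to\mathbb R$ be polynomial of degree $\le D$, $\tau>t_*$, $s\in[\tau^2]$. For integer vectors $h=(h_t)_{t_*<t<\tau}$ write
\[
P(h,a_{\tau,s}w)=\sum_{i=0}^D\beta^s_i(h)\,w^i,
\]
the coordinates beyond $\tau$ being $0$; each $\beta_i^s$ is a polynomial of degree $\le D$ in $h$. Call $h$ \emph{$s$-singular} (for $P$ at step $\tau$) if some integer $1\le q\le R_\tau$ has $\|q\beta_i^s(h)\|\le R_\tau b_{\tau,s}^{-i}$ for $1\le i\le D$.
\end{definition}

Singularity is the obstruction of Lemma~\ref{lem:weyl} to cancellation in the coordinate $\tau$ at scale $s$, with a generous threshold. The next lemma is the counterpart of the second item in Section~\ref{sub:linear}.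

\begin{lemma}\label{lem:idle}
Let $t_*\ge t_0(D)$. If a proportion $\ge2\varepsilon_*$ of the $h\in\mathcal B_{(t_*,\tau)}(\mathbf s)$ is $s$-singular, then for every $s'\in(s,\tau^2]$
\[
\|P(h,v)-P(h,0)\|\le\tau^{-2}\qquad\text{for all }h\in\mathcal B^0_{(t_*,\tau)}(\mathbf s),\ v\in U^0_{\tau,s'}.
\]
\end{lemma}

\begin{proof}
Write $R=R_\tau$, $b=b_{\tau,s}$. If $h$ is $s$-singular, multiplying by $R!/q$ gives $\|R!\,\beta_i^s(h)\|\le a^{(i)}:=R!\,R\,b^{-i}$ for $1\le i\le D$. We have $R!\,R\le e^{(R+1)\log R}\le e^{R^2}$ and $b\ge W_\tau^2\ge e^{2L_\tau}$, and \eqref{eq:par} gives $L_\tau\ge\tau^B+R^2$; so $a^{(i)}\le e^{R^2-2L_\tau}\le e^{-2\tau^B}$. Lemma~\ref{lem:manyvar} applied to $c=R!\,\beta^s_i$ gives $\|\Pi R!\,\beta_i^s(h)\|\le e^{\tau^B}a^{(i)}$ on $\mathcal B^0_{(t_*,\tau)}(\mathbf s)$. Multinomial coefficients are integers, so $\Pi R!$ divides $(\sum_{t_*<t<\tau}q_t+R)!$, which divides $L_\tau!=W_\tau$ by \eqref{eq:par}. For $v\in U^0_{\tau,s'}$ write $v=a_{\tau,s}w$ as in \eqref{eq:nested}. Then $\Pi R!$ divides $w$ and $w\le b/W_\tau$,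 so for $1\le i\le D$
\[
\|\beta_i^s(h)w^i\|\le w^ie^{\tau^B}a^{(i)}\le e^{\tau^B+R^2}W_\tau^{-i}\le e^{\tau^B+R^2-L_\tau}\le D^{-1}\tau^{-2}.
\]
Sum over $i$.
\end{proof}

\begin{definition}
Given $P$, $t_*$, a path $\mathbf s$ and $\tau>t_*$, let $s^*_\tau$ be the least $s\in[\tau^2]$ for which a proportion $\ge2\varepsilon_*$ of the $h\in\mathcal B_{(t_*,\tau)}(\mathbf s)$ is $s$-singular, and $s^*_\tau=\infty$ if there is none. Step $\tau$ is \emph{active} if $s_\tau<s^*_\tau$, \emph{critical} if $s_\tau=s_\tau^*$, and \emph{idle} if $s_\tau>s^*_\tau$.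
\end{definition}

For $t_*\ge t_0(D)$ we thus have:
\begin{enumerate}
\item[(S1)] at an active step, a proportion $<2\varepsilon_*$ of the $h\in\mathcal B_{(t_*,\tau)}(\mathbf s)$ is $s_\tau$-singular;
\item[(S2)] at an idle step, $\|P(h,v)-P(h,0)\|\le\tau^{-2}$ for all $h\in\mathcal B^0_{(t_*,\tau)}(\mathbf s)$, $v\in U^0_{\tau,s_\tau}$ (Lemma~\ref{lem:idle} with $s=s^*_\tau$, $s'=s_\tau$);
\item[(S3)] step $\tau$ is critical with probability at most $\tau^{-2}$, because $s^*_\tau$ depends only on $(s_t)_{t<\tau}$.
\end{enumerate}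

\section{Proof of Theorem~\ref{thm:boxes}}\label{sec:proofboxes}

\subsection{An active step for each character gives equidistribution}

\begin{lemma}\label{lem:equi}
Given $G/\Gamma$ with $\dim G\ge1$, $D$ and $\varepsilon\in(0,1)$, there are a finite nonempty set $\mathcal H_0$ of primitive characters and $t_1\ge t_0(D)$ such that the following holds for $t_*\ge t_1$. Let $\|F\|_{\rm Lip}\le1$, let $g\colon\mathcal V_{>t_*}\to G$ be polynomial of degree $\le D$, $\mathbf s$ a path and $\tau>t_*$. Suppose that for every $\eta\in\mathcal H_0$ there is $k_\eta\in(t_*,\tau]$ such that, for the polynomial $\eta\circ g$, step $k_\eta$ is active and all steps in $(k_\eta,\tau]$ are idle. Then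
\[
\Big|\mathbb E_{v\in\mathcal B_{(t_*,\tau]}(\mathbf s)}F(g(v)\Gamma)-\int F\Big|\le\varepsilon .
\]
\end{lemma}

The number of variables $\tau-t_*$ is unbounded, and the constants must not depend on it. We therefore restrict $g$ to short random lines $m\mapsto v+mz$ in the box, where Corollary~\ref{cor:GT} applies with constants depending only on the degree. Failure of equidistribution makes some $\eta\circ g$ nearly constant modulo $1$ along many lines. The idle steps let us discard the coordinates after $k_\eta$, and the active step $k_\eta$ then gives cancellation in the $k_\eta$-th coordinate of $z$.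

\begin{proof}
\emph{Constants.} Take $\mathcal H$ and $A$ from Corollary~\ref{cor:GT} for $\varepsilon/4$. Let $\mathcal H_0$ be the set of primitive parts $\eta_0$ of the $\eta=m_0\eta_0\in\mathcal H$ and $m^*$ the largest $m_0$. Put
\[
\varepsilon'=\frac\varepsilon{4|\mathcal H|},\quad H_1=\lceil10/\varepsilon'\rceil,\quad H=32AH_1,\quad\delta_0=\frac{\varepsilon'}{16},\quad A_1=m^*H_1^D\delta_0^{-C_1},\quad\kappa=\sum_{t>t_*}\frac H{t^3},
\]
with $C_1$ from Lemma~\ref{lem:weyl}. Choose $t_1\ge t_0(D)$ so that for $t_*\ge t_1$ and all $k>t_*$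
\begin{equation}\label{eq:t1}
8\kappa\le\varepsilon,\quad4\kappa+4\pi m^*\varepsilon_*\le\frac{\varepsilon'}4,\quad3\kappa+2\varepsilon_*<\frac{3\varepsilon'}{16},\quad2^{D(D+1)}A_1(2k^3)^D\le R_k .
\end{equation}

\emph{Random lines.} Let $Y_t=\lfloor b_{t,s_t}/t^3\rfloor$; by \eqref{eq:par}, $b_{t,s_t}\ge2t^3$, so $Y_t\ge1$ and $b_{t,s_t}\le2t^3Y_t$. Let $v$ be uniform in $\mathcal B_{(t_*,\tau]}(\mathbf s)$ and $z_t=a_{t,s_t}y_t$ for $t_*<t\le\tau$, with $y_t$ uniform in $[Y_t]$, all independent. For fixed $z$ and $0\le m\le H$, adding $mz_t$ shifts $v_t$ by at most $Hb_{t,s_t}/t^3$ steps of its progression; so the laws of $v+mz$ and $v$ are within $\kappa$ in total variation.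

\emph{A character that is slow along lines.} Suppose the conclusion fails. Then
\[
\mathbb E_{v,z}\Big|\mathbb E_{m\le H}F(g(v+mz)\Gamma)-\int F\Big|\ge\varepsilon-2\kappa\ge\tfrac34\varepsilon .
\]
The inner quantity is at most $2$, so it is $\ge\varepsilon/4$ with probability $\ge\varepsilon/4$. The map $m\mapsto g(v+mz)$ is polynomial of degree $\le D$. By Corollary~\ref{cor:GT} and pigeonholing there is $\eta=m_0\eta_0\in\mathcal H$ such that, with $P=\eta\circ g$, the bound $\|m\mapsto P(v+mz)\|_{C^\infty[H]}\le A$ holds with probability $\ge\varepsilon'$. For such $(v,z)$ and $1\le m\le H_1$,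
\[
\|P(v+mz)-P(v)\|\le\sum_{j\ge1}AH^{-j}\binom mj\le A\sum_{j\ge1}\Big(\frac{H_1}H\Big)^j\le\frac{2AH_1}H=\frac1{16},
\]
so $|\mathbb E_{m\le H_1}e(P(v+mz))|^2\ge\cos^2(\pi/8)\ge0.8$. Hence $\mathbb E_{v,z}|\mathbb E_{m\le H_1}e(P(v+mz))|^2\ge0.8\varepsilon'$. In the expanded square the diagonal contributes $1/H_1\le0.1\varepsilon'$, so there are $m\ne m'$ in $[H_1]$ with
\[
\big|\mathbb E_{v,z}\,e\big(P(v+mz)-P(v+m'z)\big)\big|\ge\varepsilon'/2 .
\]

\emph{Discarding the idle coordinates.} Let $k=k_{\eta_0}$ and $P^0=\eta_0\circ g$, so $P=m_0P^0$. With probability $\ge1-2\kappa$ both $v+mz$ and $v+m'z$ lie in $\mathcal B_{(t_*,\tau]}(\mathbf s)$. For a point of this box, replace the coordinates $\tau,\tau-1,\dots,k+1$ by $0$ in this order; by (S2), $P^0$ changes by at most $\varepsilon_*$ modulo $1$, and $P$ by at most $m^*\varepsilon_*$. The expectation above changes by at most $4\kappa+4\pi m^*\varepsilon_*\le\varepsilon'/4$. So, with $(\cdot)_{\le k}$ denoting truncation,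
\begin{equation}\label{eq:trunc}
\big|\mathbb E_{v,z}\,e\big(P((v+mz)_{\le k})-P((v+m'z)_{\le k})\big)\big|\ge\varepsilon'/4 .
\end{equation}

\emph{Isolating one variable.} Write $a=a_{k,s_k}$, $b=b_{k,s_k}$, $Y=Y_k$, $v_k=ax$, $z_k=ay$, $j=m-m'\ne0$, and let $h,h'$ be the coordinates in $(t_*,k)$ of $v+mz$ and $v+m'z$. Put $\xi=x+m'y$; the $k$-th coordinates of the two points are $a(\xi+jy)$ and $a\xi$. The pair $(x,y)$ is independent of $(h,h')$, and the law of $(\xi,y)$ is within $H/k^3\le\kappa$ of the uniform law on $[b]\times[Y]$. After this replacement the factor $e(-P(h',a\xi))$ does not involve $y$, so the left side of \eqref{eq:trunc} is at most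
\begin{equation}\label{eq:inner}
2\kappa+\mathbb E_h\,\mathbb E_{\xi\le b}\Big|\mathbb E_{y\le Y}\,e\big(P(h,a(\xi+jy))\big)\Big| .
\end{equation}

\emph{Claim: if the inner average has modulus $\ge\delta_0$ for some $\xi\in[b]$, then $h$ is $s_k$-singular for $P^0$ at step $k$.} Let $\beta_i=\beta_i^{s_k}(h)$ be the coefficients for $P^0$. The coefficient of $y^l$ in $P(h,a(\xi+jy))=m_0\sum_i\beta_i(\xi+jy)^i$ is $m_0j^l\gamma_l$, where $\gamma_l=\sum_{i\ge l}\binom il\xi^{i-l}\beta_i$. Lemma~\ref{lem:weyl} gives $q\le\delta_0^{-C_1}$ with $\|qm_0j^l\gamma_l\|\le\delta_0^{-C_1}Y^{-l}$ for $1\le l\le D$. Let $q_*=qm_0|j|^D\le A_1$. Multiplying by $|j|^{D-l}\le H_1^D$ gives $\|q_*\gamma_l\|\le A_1Y^{-l}$. Put $x_l=Y^l\|q_*\beta_l\|$ and $u=2k^3$. Since $\xi$ is an integer and $\xi\le b\le uY$,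
\[
x_l\le A_1+\sum_{l<i\le D}\binom il u^{i-l}x_i .
\]
Downward induction on $l$, with $\sum_{l\le i\le D}\binom il=\binom{D+1}{l+1}\le2^{D+1}$, gives $x_l\le A_1(2^{D+1}u)^{D-l}$. As $Y^{-l}\le u^lb^{-l}$, we obtain $\|q_*\beta_l\|\le2^{D(D+1)}A_1u^Db^{-l}\le R_kb^{-l}$ and $q_*\le A_1\le R_k$ by \eqref{eq:t1}. This proves the claim.

\emph{Contradiction.} The law of $h$ is within $\kappa$ of the uniform law on $\mathcal B_{(t_*,k)}(\mathbf s)$, and step $k$ is active for $P^0$. By (S1), $h$ is $s_k$-singular with probability $\le2\varepsilon_*+\kappa$. So \eqref{eq:inner} is at most $3\kappa+2\varepsilon_*+\delta_0<\varepsilon'/4$ by \eqref{eq:t1}, contrary to \eqref{eq:trunc}.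
\end{proof}

\subsection{A character that stays idle has an integer polynomial part}

If all steps are idle for $P$ along a path, then $P-P(0)$ is close to an integer on the whole box. To pass to a subgroup we need these integers to be given by a polynomial, and by the \emph{same} polynomial for all such paths, since the induction hypothesis is a statement about one map $g$ integrated over $\Omega$.

\begin{lemma}\label{lem:integer}
Let $t_*\ge t_0(D)$ with $2^{D+1}\varepsilon_*<1$, let $P\colon\mathcal V_{>t_*}\to\mathbb R$ be polynomial of degree $\le D$, and let $\mathcal R$ be a nonempty set of paths along which all steps $\tau>t_*$ are idle for $P$. Put $\mathcal B^0(\mathbf s)=\bigcup_{\tau>t_*}\mathcal B^0_{(t_*,\tau]}(\mathbf s)$. There is a polynomial $I\colon\mathcal V_{>t_*}\to\mathbb R$ of degree $\le D$ with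
\[
I(v)\in\mathbb Z,\qquad|P(v)-P(0)-I(v)|\le\varepsilon_*\qquad(v\in\mathcal B^0(\mathbf s),\ \mathbf s\in\mathcal R).
\]
\end{lemma}

\begin{proof}
Let $\mathbf s\in\mathcal R$. Setting the coordinates to $0$ from the last to the first and using (S2), we get $\|P(v)-P(0)\|\le\varepsilon_*<\frac12$ on $\mathcal B^0(\mathbf s)$. Let $I_{\mathbf s}(v)$ be the integer nearest to $P(v)-P(0)$. Use the coordinates $w_t=v_t/a_{t,s_t}\in\{0,\dots,b_{t,s_t}\}$. For a finitely supported multi-index $\mathbf j=(j_t)$ let $\partial^{\mathbf j}$ be the composition of $j_t$ forward unit differences in $w_t$, over all $t$, and $|\mathbf j|=\sum j_t$; the value $\partial^{\mathbf j}f(w)$ is defined when $w$ and $w+\mathbf j$ lie in the grid, and $|\partial^{\mathbf j}f|\le2^{|\mathbf j|}\sup|f|$. If $|\mathbf j|=D+1$ then $\partial^{\mathbf j}P=0$, so $\partial^{\mathbf j}I_{\mathbf s}=-\partial^{\mathbf j}(P-P(0)-I_{\mathbf s})$ is an integer of modulus $\le2^{D+1}\varepsilon_*<1$, hence $0$. Differences of order $>D+1$ are differences of these, so they vanish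 too. Newton's formula $f(w)=\sum_{\mathbf j\le w}\partial^{\mathbf j}f(0)\prod_t\binom{w_t}{j_t}$ then gives
\[
I_{\mathbf s}(v)=\sum_{|\mathbf j|\le D}\partial^{\mathbf j}I_{\mathbf s}(0)\prod_t\binom{v_t/a_{t,s_t}}{j_t}\qquad(v\in\mathcal B^0(\mathbf s)),
\]
where all coefficients are defined because $b_{t,s_t}\ge W_t^2>D$. The right side is a polynomial $\tilde I_{\mathbf s}$ of degree $\le D$ on $\mathcal V_{>t_*}$.

Let $\mathbf s,\mathbf s'\in\mathcal R$ and let $\mathbf s''$ be their coordinatewise maximum. By \eqref{eq:nested}, $\mathcal B^0(\mathbf s'')\subset\mathcal B^0(\mathbf s)\cap\mathcal B^0(\mathbf s')$, and on this set both $\tilde I_{\mathbf s}$ and $\tilde I_{\mathbf s'}$ equal the integer nearest to $P-P(0)$. A polynomial of degree $\le D$ in finitely many variables that vanishes on a product of sets with more than $D$ points each is zero. So $\tilde I_{\mathbf s}=\tilde I_{\mathbf s'}$.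
\end{proof}

\subsection{The induction}

\begin{proof}[Proof of Theorem~\ref{thm:boxes}]
We use induction on $\dim G$, for all $\Gamma$, $D$, $g$, $F$ at once. If $\dim G=0$, $\Phi_\tau$ is constant. Let $\dim G\ge1$. By density and scaling we may assume $\|F\|_{\rm Lip}\le1$. Let $\varepsilon\in(0,1)$ and take $\mathcal H_0$, $t_1$ from Lemma~\ref{lem:equi}. For each $\eta\in\mathcal H_0$ fix $\gamma_\eta\in\Gamma$ with $\eta(\gamma_\eta)=1$, which exists because $\eta$ is primitive, and write $\gamma_\eta^x=\exp(x\log\gamma_\eta)$ for real $x$, so that $\eta(\gamma_\eta^x)=x$. Choose $t_*\ge t_1$ so large that $|\mathcal H_0|\varepsilon_*\le\varepsilon$, $2^{D+1}\varepsilon_*<1$, and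
\begin{equation}\label{eq:unifcont}
|F(\gamma_\eta^xy)-F(y)|\le\varepsilon\qquad(y\in G/\Gamma,\ |x|\le\varepsilon_*,\ \eta\in\mathcal H_0);
\end{equation}
the last is possible by uniform continuity of $(x,y)\mapsto F(\gamma_\eta^xy)$ on $[-1,1]\times G/\Gamma$.

The early coordinates are too short for the lemmas above, so we freeze them. For $\tau>t_*$, $\Phi_\tau(\mathbf s)$ is the average over $u\in\mathcal B_{(0,t_*]}(\mathbf s)$ of
\[
\Phi^u_\tau(\mathbf s)=\mathbb E_{v\in\mathcal B_{(t_*,\tau]}(\mathbf s)}F(g_u(v)\Gamma),\qquad g_u(v)=g(u,v),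
\]
where $g_u$ is polynomial of degree $\le D$ on $\mathcal V_{>t_*}$. There are finitely many choices of $(s_t)_{t\le t_*}$ and $u$, and $\Phi_\tau^u$ depends only on $(s_t)_{t>t_*}$. So it suffices to show, for each fixed $u$,
\begin{equation}\label{eq:six}
\limsup_{\tau,\tau'\to\infty}\int_\Omega|\Phi^u_\tau-\Phi^u_{\tau'}|\,d\mathbf s\le6\varepsilon .
\end{equation}

For $\eta\in\mathcal H_0$ classify the steps $\tau>t_*$ for $P_\eta=\eta\circ g_u$. Let $\mathcal G$ be the set of paths with no critical step for any $\eta\in\mathcal H_0$, let $\mathcal R_\eta$ be the set of $\mathbf s\in\mathcal G$ along which all steps are idle for $P_\eta$, and $\mathcal R=\bigcup_\eta\mathcal R_\eta$. We bound the integral on $\Omega\setminus\mathcal G$, $\mathcal G\setminus\mathcal R$ and $\mathcal R$ by $2\varepsilon$ each.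

\emph{On $\Omega\setminus\mathcal G$.} By (S3) this set has measure $\le|\mathcal H_0|\varepsilon_*\le\varepsilon$, and the integrand is at most $2$.

\emph{On $\mathcal G\setminus\mathcal R$.} Along such a path every $\eta\in\mathcal H_0$ has a step that is neither idle nor critical, hence active. For $\tau$ beyond all these finitely many steps, let $k_\eta$ be the last active step for $P_\eta$ in $(t_*,\tau]$; the steps in $(k_\eta,\tau]$ are idle. Lemma~\ref{lem:equi} gives $|\Phi^u_\tau(\mathbf s)-\int F|\le\varepsilon$. So $\omega_K(\mathbf s)=\sup_{\tau,\tau'\ge K}|\Phi^u_\tau-\Phi^u_{\tau'}|$ is at most $2\varepsilon$ for $K$ large depending on $\mathbf s$, and bounded convergence applied to $\max(\omega_K-2\varepsilon,0)$ gives the bound.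

\emph{On $\mathcal R$.} Fix $\eta$ with $\mathcal R_\eta\ne\emptyset$, write $P=P_\eta$, $\gamma=\gamma_\eta$, and take $I$ from Lemma~\ref{lem:integer}. Define
\[
g'(v)=\gamma^{-(P(v)-I(v))}\,g_u(v)\,\gamma^{-I(v)}\qquad(v\in\mathcal V_{>t_*}).
\]
This map is polynomial by (P1), and $\eta\circ g'=-(P-I)+P-I=0$. So $g'$ takes values in $G'=\ker\eta=\exp(\ker d\eta)$, a connected, simply connected nilpotent group of dimension $\dim G-1$.

The group $\Gamma'=\Gamma\cap G'$ is a lattice in $G'$. It is discrete. Let $K\subset G$ be compact with $G=K\Gamma$, and let $n_0=\max_K|\eta|$. If $y\in G'$, write $y=y_1y_2$ with $y_1\in K$, $y_2\in\Gamma$; then $n=\eta(y_1)=-\eta(y_2)$ is an integer with $|n|\le n_0$, and $y=(y_1\gamma^{-n})(\gamma^ny_2)$ with $\gamma^ny_2\in\Gamma'$ and $y_1\gamma^{-n}$ in the compact set $G'\cap\bigcup_{|n|\le n_0}K\gamma^{-n}$.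

Let $F'(y\Gamma')=F(\gamma^{P(0)}y\Gamma)$ for $y\in G'$; then $F'\in C(G'/\Gamma')$. For $\mathbf s\in\mathcal R_\eta$ and $v\in\mathcal B_{(t_*,\tau]}(\mathbf s)$ we have $\gamma^{I(v)}\in\Gamma$, so with $x=P(v)-P(0)-I(v)$, $|x|\le\varepsilon_*$,
\[
g_u(v)\Gamma=\gamma^{P(v)-I(v)}g'(v)\Gamma=\gamma^x\,\gamma^{P(0)}g'(v)\Gamma .
\]
By \eqref{eq:unifcont}, $|F(g_u(v)\Gamma)-F'(g'(v)\Gamma')|\le\varepsilon$. Thus $|\Phi^u_\tau-\Phi^\eta_\tau|\le\varepsilon$ on $\mathcal R_\eta$, where $\Phi^\eta_\tau(\mathbf s)=\mathbb E_{v\in\mathcal B_{(t_*,\tau]}(\mathbf s)}F'(g'(v)\Gamma')$ is defined on all of $\Omega$. By the induction hypothesis, $\int_\Omega|\Phi^\eta_\tau-\Phi^\eta_{\tau'}|\,d\mathbf s\to0$. Partition $\mathcal R$ into measurable sets $\mathcal R'_\eta\subset\mathcal R_\eta$. On $\mathcal R'_\eta$ we have $|\Phi^u_\tau-\Phi^u_{\tau'}|\le2\varepsilon+|\Phi^\eta_\tau-\Phi^\eta_{\tau'}|$, and summing over the finitely many $\eta$ gives $\limsup\int_{\mathcal R}|\Phi^u_\tau-\Phi^u_{\tau'}|\,d\mathbf s\le2\varepsilon$.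

This proves \eqref{eq:six}. As $\varepsilon$ is arbitrary, the theorem follows, and with it Proposition~\ref{prop:laws} and Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fra}
N.~Frantzikinakis, \emph{Multiple correlation sequences and nilsequences}, arXiv:1407.0631 (2014).

\bibitem{GT}
B.~Green, T.~Tao, \emph{The quantitative behaviour of polynomial orbits on nilmanifolds}, Ann. of Math. 175 (2012).

\end{thebibliography}
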